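# A polynomial constant in the $k\log k$ Erdős–Pósa bound for planar minors

## 1. A polynomial factor, tried on paths, cliques and cycles

Fix a planar graph $H$ and look inside an arbitrary graph $G$ for pieces that contain $H$ as a minor. Two numbers compete: how many such pieces can be packed disjointly, and how many vertices one must delete so that no piece survives.

**Definition (models, packing, covering).** An *$H$-model* in $G$ is a subgraph of $G$ that contains $H$ as a minor. $\nu_H(G)$ is the maximum number of pairwise vertex-disjoint $H$-models in $G$, and $\tau_H(G)$ is the minimum size of a set $X\subseteq V(G)$ such that $G-X$ has no $H$-model. For a family $\mathcal H$ of graphs, an *$\mathcal H$-model* is a subgraph containing some member of $\mathcal H$ as a minor, and $\nu_{\mathcal H},\tau_{\mathcal H}$ are defined in the same way.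

For example, a $K_3$-model is a subgraph that contains a cycle, so $\nu_{K_3}$ counts disjoint cycles and $\tau_{K_3}$ is the least number of vertices meeting all cycles.

Clearly $\tau_H\ge\nu_H$. The question is about the other direction. Cames van Batenburg, Huynh, Joret and Raymond (*A tight Erdős–Pósa function for planar minors*, arXiv:1807.04969, 2018) prove that for each planar $H$ there is a constant $c(H)$ with $\tau_H(G)\le c(H)\,\nu_H(G)\log(\nu_H(G)+1)$ for every $G$. This is best possible up to the value of $c$ whenever $H$ contains a cycle, but the constant obtained in their proof is not even known to be computable. A bound of Chekuri and Chuzhoy has the form $c\,k\log^{d}(k+1)$ with $d$ universal and $c$ polynomial in $|H|$. The first paper asks whether one can have both: the single logarithm, and a constant polynomial in $|H|$.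

The answer one would first guess is yes, since the grid theorem, which is the main tool for excluded planar graphs, has polynomial bounds. Let us test the guess by hand, with $h=|H|$.

*$H$ has $h$ vertices and no edges.* A model is any subgraph with at least $h$ vertices. If $G$ has $n$ vertices then $\nu_H=\lfloor n/h\rfloor$ and $\tau_H=\max(0,n-h+1)$. Since $n\le h\nu_H+h-1$, we get $\tau_H\le h\,\nu_H$.

*$H$ is the path on $h$ vertices.* A graph has this minor if and only if it contains a path on $h$ vertices. Take a maximal family of disjoint $h$-vertex paths. It has at most $\nu_H$ members, and the set of all their vertices meets every $h$-vertex path. So $\tau_H\le h\,\nu_H$. For $h=2$ this is the familiar fact that a vertex cover of at most twice the matching number exists.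

*$G$ is a clique.* Here the factor $h$ really occurs, for every $H$.

**Proposition 1 (converse).** For every $H$ on $h$ vertices and every $k\ge1$ there is $G$ with $\nu_H(G)=k$ and $\tau_H(G)=kh$. So a polynomial $p$ with $\tau_H\le p(h)\,\nu_H\log(\nu_H+1)$ must grow at least linearly.

*Proof.* Let $G=K_{(k+1)h-1}$. Each model has at least $h$ vertices, and any $h$ vertices of $G$ induce a subgraph containing $H$. So $\nu_H(G)=\lfloor((k+1)h-1)/h\rfloor=k$, and a set is a hitting set if and only if it leaves at most $h-1$ vertices, so $\tau_H(G)=|G|-(h-1)=kh$. For $k=1$ and logarithms to base 2, $\nu_H\log(\nu_H+1)=1$, and the inequality reads $h\le p(h)$. $\square$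

*$H=K_3$.* Now the logarithm shows up. It is a textbook fact that for some $c_0>0$ there are arbitrarily large cubic graphs $G$, on $n$ vertices say, in which every cycle has at least $c_0\log n$ vertices. Then $\nu_{K_3}(G)\le n/(c_0\log n)$. If $G-X$ is a forest, it has at most $n-|X|$ edges, while deleting $X$ removes at most $3|X|$ of the $3n/2$ edges. So $\frac{3n}2-3|X|\le n-|X|$, which gives $|X|\ge n/4$. Hence $\tau_{K_3}/\nu_{K_3}\ge\frac{c_0}4\log n$, and no bound linear in $\nu$ can hold.

The guess survives these tests, with a factor at least linear in $h$ and a logarithm that cannot be removed. Here is what will be proved. Logarithms are to base 2 throughout, which affects only constants.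

**Theorem 2 (answer).** There is a polynomial $p$ such that for every planar $H$ (connected or not) and every graph $G$, $\tau_H(G)\le p(|H|)\,\nu_H(G)\log(\nu_H(G)+1)$.

**Theorem 3 (treewidth reduction).** There are polynomials $w(\cdot),p_0(\cdot)$ such that for every planar $H$ on $h$ vertices, every $G$ has a set $X$ with $|X|\le p_0(h)\,\nu_H(G)\log(\nu_H(G)+1)$ and $\mathrm{tw}(G-X)\le w(h)$.

**Theorem 4 (families).** There is a polynomial $p$ such that for every (possibly infinite) family $\mathcal H$ of connected graphs containing at least one planar graph, on $h$ vertices say, every $G$ satisfies $\tau_{\mathcal H}(G)\le p(h)\,\nu_{\mathcal H}(G)\log(\nu_{\mathcal H}(G)+1)$.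

**Corollary 5.** There is a polynomial $p$ such that for all integers $t,k\ge1$ every graph $G$ has $k+1$ disjoint subgraphs of treewidth $\ge t$, or a set $X$ with $|X|\le p(t)\,k\log(k+1)$ and $\mathrm{tw}(G-X)<t$.

Neither of the two bounds recalled above is used in the proofs.

## 2. Minors, tree decompositions and quotients

Graphs are finite and simple; $H$ and the members of a family $\mathcal H$ are nonempty. We write $|G|=|V(G)|$ and $e(G)=|E(G)|$. For $A\subseteq V(G)$, $N(A)$ is the set of vertices outside $A$ with a neighbor in $A$, and $N[A]=A\cup N(A)$. A set of vertices is called connected if it induces a connected graph. We identify components with their vertex sets when convenient.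

$H$ is a minor of $G$ if there are disjoint nonempty connected *branch sets* in $G$, one for each vertex of $H$, with an edge of $G$ between the branch sets of any two adjacent vertices of $H$.

A tree decomposition of $G$ is a tree with a bag $\beta(x)\subseteq V(G)$ at every node $x$, such that each edge lies in a bag and, for each vertex, the nodes whose bags contain it form a nonempty subtree. Its width is the largest bag size minus one, and $\mathrm{tw}(G)$ is the minimum width. Consequently, for a nonempty connected set the nodes whose bags meet it form a subtree. When the tree is rooted, $V_x$ denotes the union of the bags in the subtree at $x$.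

**Fact A.** Let $x'$ be a child of $x$ and $v\in V_{x'}\setminus\beta(x)$. Then all bags containing $v$, and all neighbors of $v$, lie in the subtree at $x'$ and in $V_{x'}$ respectively. A connected set contained in $V_x\setminus\beta(x)$ lies in $V_{x'}\setminus\beta(x)$ for a single child $x'$ of $x$.

*Proof.* The nodes whose bags contain $v$ form a subtree that has a node below or at $x'$ and avoids $x$, so it stays in the subtree at $x'$. A neighbor of $v$ shares a bag with $v$, hence lies in $V_{x'}$. Each vertex of $V_x\setminus\beta(x)$ thus belongs to $V_{x'}$ for exactly one child $x'$, and adjacent vertices of this set belong to the same one. $\square$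

We also use these textbook facts. Treewidth does not increase under taking minors, and the treewidth of a graph is the maximum over its components. The treewidth of a graph is at least the minimum degree of any of its minors; so a graph with a $K_{t,t}$ minor or a $K_{t+1}$ minor has treewidth at least $t$. A minor of maximum degree at most $3$ is a topological minor. The $n\times n$ grid has treewidth $n$ for $n\ge2$. A planar graph on $h$ vertices has at most $3h$ edges. Two published theorems are used as black boxes.

**(GM)** (Chekuri–Chuzhoy, *Polynomial bounds for the grid-minor theorem*, J. ACM 2016.) There are universal integers $\alpha,\gamma\ge1$ such that every graph of treewidth $\ge\alpha g^\gamma$ has a $g\times g$ grid minor.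

**(RST)** (Robertson–Seymour–Thomas, *Quickly excluding a planar graph*, JCTB 1994.) A planar graph with $|V|+2|E|\le r$ is a minor of the $2r\times2r$ grid.

**Definition (radius, quotient).** A connected set $A$ has *radius* at most $\rho$ if some *center* $z\in A$ has distance at most $\rho$ in $G[A]$ to every vertex of $A$. If $\mathcal D$ is a family of disjoint nonempty connected subsets of $V(G)$, its *quotient* is the graph on $\mathcal D$ in which $D\sim D'$ if and only if $G$ has an edge between $D$ and $D'$.

Radius is measured inside $A$: the rim of a wheel with $n$ spokes has radius $\lfloor n/2\rfloor$, although its vertices are pairwise at distance at most $2$ in the wheel. As for quotients, cutting a $6$-cycle into three $2$-vertex paths gives the quotient $K_3$. The quotient is always a minor of $G[\bigcup\mathcal D]$.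

## 3. Sweeping a tree decomposition, and what it costs on a grid

If the host has small treewidth, packing and covering are linearly related with no logarithm at all. The proof takes away the deepest model first.

**Lemma 6.** Let $\mathrm{tw}(G)\le T$.

(i) For a family $\mathcal H$ of connected graphs, $\tau_{\mathcal H}(G)\le(T+1)\,\nu_{\mathcal H}(G)$.

(ii) If a graph $H$ has $c$ components and $\nu_H(G)=k$, then $\tau_H(G)\le(T+1)^2(k+1)c$.

*Proof.* Fix a rooted tree decomposition of width at most $T$. For a nonempty connected subgraph $A$, let $\mathrm{top}(A)$ be the highest node of the subtree of nodes whose bags meet $A$. We first note: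

(†) If connected subgraphs $A,A'$ intersect and $\mathrm{top}(A')$ is at most as deep as $\mathrm{top}(A)$, then $A'$ meets $\beta(\mathrm{top}(A))$.

Indeed, the two subtrees share a node $y$, and both tops are ancestors of $y$ (or $y$ itself). So $\mathrm{top}(A)$ lies on the path from $y$ to $\mathrm{top}(A')$, which is contained in the subtree of $A'$. Also, a model of a connected graph contains a connected model of it.

(i) While models remain, choose a connected model $A$ with deepest top and delete $\beta(\mathrm{top}(A))$. A model $A'$ chosen later was available when $A$ was chosen, so its top is at most as deep, and it avoids $\beta(\mathrm{top}(A))$. By (†) it is disjoint from $A$. So the chosen models are disjoint, there are at most $\nu_{\mathcal H}(G)$ rounds, and each deletes at most $T+1$ vertices.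

(ii) Let $H_1,\dots,H_c$ be the components and $N=(T+1)(k+1)c$. If $\nu_{H_i}(G)<N$ for some $i$, apply (i) to $\{H_i\}$: at most $(T+1)N$ vertices hit all $H_i$-models, hence all $H$-models, and we are done. Otherwise, for each $i$ let $\mathcal A_i$ be a family of $N$ disjoint connected $H_i$-models. Repeatedly select, among all remaining members of families from which fewer than $k+1$ members have been selected, an $A$ with deepest top; then discard from all families every member meeting $\beta(\mathrm{top}(A))$, including $A$ itself. The members of one family are disjoint, so a selection discards at most $T+1$ members per family. A member $A'$ selected later was a candidate when $A$ was selected (its family had room later, so it had room then), and it was not discarded; by (†) it is disjoint from $A$. Before the last of the $(k+1)c$ selections a family has lost at most $(T+1)((k+1)c-1)<N$ members, so the process never gets stuck. It ends with $k+1$ members selected from each family, all disjoint. Grouping one from each family gives $k+1$ disjoint $H$-models, a contradiction. $\square$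

Here is the approach a sensible person tries first. Let $H$ be connected and planar with $\nu_H(G)=k\ge1$. By (RST) with $r=7h$, $H$ is a minor of the $14h\times14h$ grid. If $\mathrm{tw}(G)\ge\alpha(14h\lceil\sqrt{k+1}\,\rceil)^\gamma$, then (GM) gives a grid minor that contains $k+1$ disjoint $14h\times14h$ grids, hence $k+1$ disjoint models. So $\mathrm{tw}(G)<T:=\alpha(14h\lceil\sqrt{k+1}\,\rceil)^\gamma$, and Lemma 6(i) gives $\tau_H(G)\le(T+1)k$. This is polynomial in $h$, but it is a power of $k$ that exceeds $1$.

The exact point of failure is that $T$ depends on $k$, and this is not an artifact of (GM). Let $G$ be the $t\times t$ grid with $t$ even and $H=K_3$. It splits into $t^2/4$ disjoint $4$-cycles, and every cycle has at least four vertices, so $k=\nu=t^2/4$. The treewidth is $t=2\sqrt k$, so the sweep can only promise $(t+1)k>2k^{3/2}$, whereas trivially $\tau\le t^2=4k$. We must first bring the treewidth down to something depending on $h$ only, and pay little for it. That is Theorem 3. Once it is available, the sweep finishes the job.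

## 4. Theorem 3 implies Theorems 2 and 4 and Corollary 5

**Proof of Theorem 2 from Theorem 3.** Let $h=|H|$ and $k=\nu_H(G)$. If $k=0$ then $\tau_H(G)=0$. Let $k\ge1$ and take $X$ from Theorem 3. Then $\mathrm{tw}(G-X)\le w(h)$ and $\nu_H(G-X)\le k$, and $H$ has at most $h$ components. Lemma 6(ii) gives $\tau_H(G-X)\le(w(h)+1)^2(k+1)h\le2h(w(h)+1)^2k$. Since $\log(k+1)\ge1$,
$$\tau_H(G)\le\bigl(p_0(h)+2h(w(h)+1)^2\bigr)\,k\log(k+1).\qquad\square$$

**Proof of Theorem 4 from Theorem 3.** Let $H\in\mathcal H$ be planar with $h$ vertices and $k=\nu_{\mathcal H}(G)$; the case $k=0$ is trivial. As $\nu_H(G)\le k$, Theorem 3 gives $X$ with $|X|\le p_0(h)\,k\log(k+1)$ and $\mathrm{tw}(G-X)\le w(h)$. By Lemma 6(i), $\tau_{\mathcal H}(G-X)\le(w(h)+1)k\le(w(h)+1)k\log(k+1)$. So $p(h)=p_0(h)+w(h)+1$ works. $\square$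

**Proof of Corollary 5 from Theorem 4.** Let $\mathcal H$ be the family of all connected graphs of treewidth at least $t$. It contains the planar $(t+1)\times(t+1)$ grid, so Theorem 4 applies with $h=(t+1)^2$. A subgraph that contains a member as a minor has treewidth at least $t$, and a graph of treewidth at least $t$ has a component of treewidth at least $t$. So $\mathcal H$-models are exactly the subgraphs of treewidth at least $t$. If there are no $k+1$ disjoint ones, then $\nu_{\mathcal H}(G)\le k$ and the bound follows. $\square$

## 5. Removing one model at a logarithmic price

From here on everything serves Theorem 3. We first replace $H$ by a graph that is convenient to find and to cut.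

Let $H$ be planar, $h=|H|\ge1$. Add edges to make $H$ connected, still planar and simple. Then replace each vertex $v$ with $\deg v\ge2$ by a path on $\deg v$ vertices, attaching the edges at $v$ to the path vertices one each, in their cyclic order around $v$. The result $\hat H$ is connected and planar, has maximum degree at most $3$, and contains $H$ as a minor. (For the star $K_{1,4}$ the center becomes a $4$-vertex path with one leaf hanging from each vertex.) Its number of vertices is $1$ if $h=1$ and the degree sum, at most $6h$, otherwise; the number of edges is at most $e+\sum_v\deg v=3e\le9h$, where $e\le3h$ counts the edges before the replacement. So $|\hat H|+2e(\hat H)\le7h+18h=25h$, and by (RST) $\hat H$ is a minor of the $g_0\times g_0$ grid with $g_0=50h$. Put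
$$w=w(h)=\alpha g_0^\gamma .$$
By (GM), and because $\hat H$ has maximum degree at most $3$,
$$\text{every graph of treewidth}>w\text{ contains a subdivision of }\hat H.\qquad(1)$$
Write $\nu=\nu_{\hat H}$. Every $\hat H$-model is an $H$-model, so $\nu\le\nu_H$.

A bound of the form $k\cdot(\text{price})$ suggests an induction that destroys one model per round. A model may have a huge number of vertices, so we cannot delete it. Instead we delete a small set $B$ such that some components of $G-B$ have small treewidth and, together with $B$, already contain a model. These components can then be left in place forever.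

**Lemma 7.** There is a number $p_1=p_1(h)$, bounded by a polynomial in $h$, such that the following holds. Let $\mathrm{tw}(G)>w$ and $\nu(G)=k$ (so $k\ge1$ by (1)). Then there are $B\subseteq V(G)$ and components $C_1,\dots,C_r$ of $G-B$ of treewidth at most $w$ such that $G[B\cup C_1\cup\dots\cup C_r]$ contains an $\hat H$-model and $|B|\le p_1\log(k+1)$.

**Proof of Theorem 3 from Lemma 7.** We show by induction on $k=\nu(G)$ that there is $X$ with $|X|\le p_1k\log(k+1)$ and $\mathrm{tw}(G-X)\le w$. If $\mathrm{tw}(G)\le w$, which by (1) includes the case $k=0$, take $X=\emptyset$. Otherwise take $B,C_1,\dots,C_r$ from Lemma 7 and let $G'=G-B-\bigcup C_i$. The graph $G[B\cup\bigcup C_i]$ contains a model disjoint from $G'$, so $\nu(G')\le k-1$. By induction there is $X'\subseteq V(G')$ with $|X'|\le p_1(k-1)\log(k+1)$ and $\mathrm{tw}(G'-X')\le w$. Put $X=B\cup X'$. Then $|X|\le p_1k\log(k+1)$. Since the $C_i$ are components of $G-B$, the graph $G-X$ is the disjoint union of the $C_i$ and $G'-X'$, all of treewidth at most $w$. Finally $\nu\le\nu_H$, $w=\alpha(50h)^\gamma$ is a polynomial in $h$, and $p_1$ is bounded by a polynomial $p_0(h)$. $\square$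

Where can a price of order $\log k$ come from? The failed attempt of Section 3 gives a set $X$ of size polynomial in $k$ (and in $h$) with $\mathrm{tw}(G-X)\le w$. Its size is too large for us by a power of $k$, but $\log|X|$ is of order $\log k$. So we want to find, in structures with about $|X|$ pieces, a configuration of treewidth above $w$ that uses only about $\log|X|$ pieces. Dense graphs have such configurations, and they are the subject of the next two sections.

## 6. Dense graphs: an easy lemma with exponential density

In this section and the next, $t$ is a positive integer, the treewidth we aim for.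

**Lemma 8.** Let $|Q|=m\ge1$ and $e(Q)\ge64^tm$. Then $Q$ has a subgraph $R$ without isolated vertices, with $\mathrm{tw}(R)\ge t$ and $e(R)\le4t^2\log m$.

*Proof.* Since $Q$ has an edge, $m\ge2$. Put $r_0=\lceil2\log m\rceil$, $D_0=64^t/2$ and $D_{j+1}=D_j/4$. So $D_{2t}=64^t/(2\cdot16^t)=4^t/2\ge t\ge1$.

**Step 1: the structure to be built.** We look for a $K_{t,t}$ minor: $t$ single vertices on one side, $t$ connected sets of small radius on the other. The sets are found one at a time, each seeing all of one side of a bipartite graph that stays dense. Let $F_0$ be a spanning bipartite subgraph of $Q$ with at least half the edges, so $e(F_0)\ge D_0|F_0|$, with sides $P_0,P_0'$. We construct disjoint connected sets $A_1,A_2,\dots$ of radius at most $r_0$ and nonempty bipartite subgraphs $F_j$ with sides $P_j\subseteq P_{j-1}$ and $P_j'\subseteq P_{j-1}'$, disjoint from $A_1,\dots,A_j$, with $e(F_j)\ge D_j|F_j|$, such that each $A_i$ with $i\le j$ *dominates* $P_j$ or $P_j'$, that is, every vertex of that side has a neighbor in $A_i$.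

**Step 2: a dense ball of logarithmic radius.** Given $F_j$ with $j<2t$, we find a ball that keeps half of the density. Put $F'=F_j$. While $F'$ has an edge, pick a non-isolated $v$ and let $B_r$ be its ball of radius $r$ in $F'$. If $e(F'[B_{r+1}])>2e(F'[B_r])$ held for all $1\le r\le r_0$, then, as $e(F'[B_1])\ge1$, we would get $e(F')>2^{r_0}\ge m^2$, which is impossible. So some $r$ with $1\le r\le r_0$ has $e(F'[B_{r+1}])\le2e(F'[B_r])$. Delete this $B_r$ from $F'$. Every edge killed lies in $F'[B_{r+1}]$, so at most $2e(F'[B_r])$ edges are killed. In the end all $e(F_j)$ edges are killed, so the removed balls, which are disjoint, induce (each in the graph current at its removal) in total at least $e(F_j)/2\ge\frac{D_j}2|F_j|$ edges. Hence some removed ball $B$ satisfies $e(F'[B])\ge\frac{D_j}2|B|$, where $F'$ is the graph current at its removal.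

**Step 3: a dense pair of layers and its dominator.** We now cut $B$ by distance from its center. Let $L_0,L_1,\dots$ be its nonempty distance layers. As $F'$ is bipartite, each layer lies in one side and all edges of $F'[B]$ join consecutive layers. As $\sum_i|L_i\cup L_{i+1}|\le2|B|$, some consecutive pair has $e(L_i,L_{i+1})\ge\frac{D_j}4|L_i\cup L_{i+1}|$. Here $D_j/4=D_{j+1}\ge D_{2t}\ge1$, whereas $e(L_0,L_1)=|L_1|<|L_0\cup L_1|$; so $i\ge1$. Put $A_{j+1}=L_0\cup\dots\cup L_{i-1}$. It is connected, has radius at most $r_0$, and dominates $L_i$. Put $F_{j+1}=F'[L_i\cup L_{i+1}]$. Its sides are $L_i$ and $L_{i+1}$, one in each old side, so $A_{j+1}$ dominates one of them, and earlier dominations are inherited because the sides only shrink. All requirements hold for $j+1$.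

**Step 4: reading off $K_{t,t}$.** After $2t$ rounds, one side $P$ of $F_{2t}$ is dominated by at least $t$ of the sets $A_i$. Since $t|F_{2t}|\le e(F_{2t})\le|P|\,|F_{2t}|$, we have $|P|\ge t$. Choose $x_1,\dots,x_t\in P$. For each of $t$ such sets $A_i$ choose a neighbor of each $x_k$ in $A_i$, and a tree in $A_i$ containing these neighbors with at most $tr_0$ edges, inside the union of shortest paths to the center of $A_i$. Let $R$ be the union of these trees and the chosen edges at the $x_k$. (If a tree is a single vertex, it is still incident with chosen edges.) Contracting the trees shows a $K_{t,t}$ minor, so $\mathrm{tw}(R)\ge t$. There are no isolated vertices, and $e(R)\le t\cdot tr_0+t^2\le t^2(2\log m+2)\le4t^2\log m$. $\square$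

Since $R$ has no isolated vertices, it has at most $8t^2\log m\le64^t\log m$ vertices. So Lemma 8 says: density $64^t$ forces treewidth $t$ on at most $64^t\log m$ vertices. In our application $t=w+1$ is a polynomial in $h$, and a factor $64^{w+1}$ would enter the final constant. The exact place of the loss is Step 3 (together with Step 2): each of the $2t$ rounds divides the density by $4$. We need the same conclusion from polynomial density.

## 7. Dense graphs: polynomial density

The way around the loss is a dichotomy at an exponential threshold $\Lambda=2^{18t^2}$. If some set of at most $\Lambda$ vertices is dense, then the logarithm of its size is polynomial in $t$, and an argument whose loss is only polynomial in that logarithm suffices (Lemma 10). If all sets of size up to $\Lambda$ are sparse, then a graph of larger minimum degree must expand on small sets, and balls of radius $\log\Lambda$ have at least $\Lambda$ vertices. Contracting such balls makes the number of objects drop by a factor $\Lambda$, while a constant fraction of suitable vertices is kept outside. So an exponential density appears between the outside vertices and the contracted balls, and it pays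 for the losses of the method of Lemma 8. We begin with the lemma that spends this exponential surplus.

**Lemma 9.** Let $E=2\cdot64^t$. Let $\mathcal U$ be a nonempty family of disjoint connected sets of radius at most $\rho$ in $Q$. Let $L$ be disjoint from $\bigcup\mathcal U$ with $|L|\ge E^{t+1}|\mathcal U|$, each $l\in L$ having neighbors in at least $t+1$ members of $\mathcal U$. Then $Q$ has a subgraph of treewidth at least $t$ on at most $4t^2(2\rho+3)\log(2|\mathcal U|)$ vertices.

*Proof.* A vertex $l\in L$ that sees $U$ and $U'$ can be contracted into $U$ and then gives an edge $UU'$. Either this yields many different edges, and Lemma 8 applies, or many vertices $l$ share the same neighbors, and we collect common neighbors one at a time. For $l\in L$ fix a set $\mathcal N(l)$ of exactly $t+1$ members of $\mathcal U$ adjacent to $l$.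

**Step 1: the invariant.** It records the common neighbors found so far. For $j=0,1,\dots$ we maintain distinct $U_1,\dots,U_j$, a nonempty $L_j\subseteq L$, and $\mathcal U_j\subseteq\mathcal U\setminus\{U_1,\dots,U_j\}$ such that for all $l\in L_j$ we have $U_1,\dots,U_j\in\mathcal N(l)$ and $\mathcal N(l)\setminus\{U_1,\dots,U_j\}\subseteq\mathcal U_j$; and $|L_j|\ge E^{t+1-j}|\mathcal U_j|$. Start with $L_0=L$, $\mathcal U_0=\mathcal U$.

**Step 2: one more common neighbor, or a dense quotient.** We show that for $j<t$ we can either move to $j+1$ or finish the proof. For $l\in L_j$ we have $|\mathcal N(l)\cap\mathcal U_j|=t+1-j\ge2$. Choose $f(l)\in\mathcal N(l)\cap\mathcal U_j$. For $U\in\mathcal U_j$ put $S_U=f^{-1}(U)$ and $\mathcal N_U=\bigcup_{l\in S_U}(\mathcal N(l)\cap\mathcal U_j)\setminus\{U\}$.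

If some nonempty $S_U$ has $|S_U|\ge E^{t-j}|\mathcal N_U|$, let $U_{j+1}=U$, $L_{j+1}=S_U$, $\mathcal U_{j+1}=\mathcal N_U$. For $l\in S_U$ we have $U\in\mathcal N(l)$, and the rest of $\mathcal N(l)$ outside $U_1,\dots,U_{j+1}$ lies in $\mathcal N_U$. So the invariant holds for $j+1$.

Otherwise $|\mathcal N_U|>E^{-(t-j)}|S_U|$ for every nonempty $S_U$. The sets $S_U$ partition $L_j\ne\emptyset$, so $\sum_U|\mathcal N_U|>E^{-(t-j)}|L_j|\ge E|\mathcal U_j|$. Consider the graph on $\mathcal U_j$ with $U\sim U'$ if and only if $U'\in\mathcal N_U$ or $U\in\mathcal N_{U'}$. Each edge is counted at most twice in the sum, so it has at least $64^t|\mathcal U_j|$ edges. Take $R$ from Lemma 8; it has no isolated vertices, $\mathrm{tw}(R)\ge t$ and $e(R)\le4t^2\log|\mathcal U|$. For each edge $UU'$ of $R$, say with $U'\in\mathcal N_U$, choose $l\in S_U$ with $U'\in\mathcal N(l)$, and paths in $U$ and in $U'$, on at most $\rho+1$ vertices each, from the centers to neighbors of $l$. Put $l$ into the branch set of $U$. If the same $l$ is chosen for several edges, it goes into the same branch set each time, because the sets $S_U$ are disjoint. The branch set of $U$ consists of the chosen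 paths in $U$, all through the center, and of vertices $l$ each attached to one of these paths; it is connected. So the union contains $R$ as a minor, and it has at most $e(R)(1+2(\rho+1))\le4t^2(2\rho+3)\log(2|\mathcal U|)$ vertices. The proof is finished in this case.

**Step 3: reaching $j=t$.** This is the case in which a $K_{t,t}$ minor appears directly. The family $\mathcal U_t$ contains the last member of $\mathcal N(l)$ for any $l\in L_t$, so it is nonempty and $|L_t|\ge E\ge t$. Any $t$ vertices of $L_t$ are adjacent to all of $U_1,\dots,U_t$. In each $U_i$ take paths on at most $\rho+1$ vertices from the center to neighbors of these $t$ vertices. This gives a $K_{t,t}$ minor on at most $t+t^2(\rho+1)$ vertices, which is at most $4t^2(2\rho+3)\log(2|\mathcal U|)$ since $\log(2|\mathcal U|)\ge1$. $\square$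

Next comes the case of a dense set of bounded size. The loss is now polynomial in $I$, where $2^I$ bounds the number of vertices.

**Lemma 10.** Let $I\ge1$ be an integer, $1\le|Q|\le2^I$ and $e(Q)\ge3000t^2I^3|Q|$. Then $Q$ has a subgraph of treewidth at least $t$ on at most $33t^2I^2$ vertices.

*Proof.* Let $D=3000t^2I^3$ and $a=33t^2I^2$, so $D\ge80Ia$.

**Step 1: a subgraph that expands.** We choose a subgraph that is extremal for the density, corrected by a slowly varying factor which makes expansion visible. For $1\le m\le2^I$ let $g(m)=1+\frac{\log m}I\in[1,2]$. Choose a nonempty induced subgraph $F$ of $Q$ maximizing $\varphi=e(F)/(|F|\,g(|F|))$; comparing with $Q$ itself, $\varphi\ge D/2$. Let $m=|F|$, and let $N[S]$ refer to $F$. Let $\emptyset\ne S\subseteq V(F)$. By maximality applied to $F-S$ (if this is empty, the bound is an equality), the number of edges of $F$ meeting $S$ is at least $\varphi mg(m)-\varphi(m-|S|)g(m)=\varphi|S|g(m)$. These edges lie in $F[N[S]]$, which has at most $\varphi|N[S]|\,g(|N[S]|)$ edges. So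
$$|N[S]|\;g(|N[S]|)\ge|S|\,g(m).\qquad(2)$$

**Step 2: two consequences.** We extract a large minimum degree and the expansion of sets that are not too large. Taking $S=\{v\}$ in the edge count, every degree in $F$ is at least $\varphi g(m)\ge D/2\ge40Ia$; in particular $m\ge4a$. Next, suppose $|N[S]|\le\frac34m$. Since $\log\frac43>0.41$, we have $g(|N[S]|)\le g(m)-0.41/I$. Then (2) gives
$$|N[S]|\ge|S|\,\frac{g(m)}{g(m)-0.41/I}\ge|S|\Bigl(1+\frac{0.41}{I\,g(m)}\Bigr)\ge|S|\Bigl(1+\frac1{5I}\Bigr),$$
using $g(m)\le2$.

**Step 3: expansion survives the deletion of $a$ vertices.** This is needed because we want to route several disjoint paths. Let $A\subseteq V(F)$ with $|A|\le a$, let $\emptyset\ne S\subseteq V(F)\setminus A$ and $|N[S]|\le\frac34m$. Then $|N[S]\setminus A|\ge|S|(1+\frac1{10I})$. Indeed, if $|S|\ge10Ia$, then $a\le|S|/(10I)$ and Step 2 applies. If $|S|<10Ia$, then by the minimum degree $|N[S]|-a\ge40Ia-a\ge39Ia\ge3.9|S|$.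

**Step 4: short paths avoiding $A$.** We show that any two vertices of $F-A$ are joined in $F-A$ by a path on at most $30I^2+1$ vertices. Let $B_r$ be the balls around a vertex in $F-A$, so $B_{r+1}=N[B_r]\setminus A$. As long as $|N[B_i]|\le\frac34m$ for all $i<r$, Step 3 gives $(1+\frac1{10I})^r\le|B_r|\le2^I$. So the least $r$ with $|N[B_r]|>\frac34m$ exists and satisfies this inequality. As $\ln(1+x)\ge x/2$ on $[0,1]$, it follows that $r\le20I^2\ln2\le14I^2$. Moreover $|B_{r+1}|>\frac34m-a$. Two such balls, around two given vertices, intersect because $\frac32m-2a\ge m$. So the two vertices are joined by a path on at most $2(14I^2+1)+1\le30I^2+1$ vertices.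

**Step 5: a subdivided clique.** The short paths are now assembled. Choose $t+1$ vertices of $F$ and join the pairs one by one by such paths, where $A$ consists of all other chosen vertices and of the inner vertices of earlier paths. At most $t+1+\binom{t+1}2(30I^2+1)\le t+1+t^2(30I^2+1)\le33t^2I^2=a$ vertices are ever used, so $|A|\le a$ always. The result is a subdivision of $K_{t+1}$ on at most $a$ vertices, of treewidth at least $t$. $\square$

**Lemma 11 (polynomial density).** Let $\delta(t)=2^{31}t^9$. Every graph $Q$ with $n\ge2$ vertices and $e(Q)\ge\delta(t)\,n$ has a subgraph of treewidth at least $t$ on at most $\delta(t)\log n$ vertices.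

*Proof.* Write $\delta=\delta(t)$, $q=t+2\le3t$, $I=18t^2$, $\Lambda=2^I$, and $D=3000t^2I^3=17496000\,t^8$. Then $\delta\ge16q^3$ (since $16q^3\le432t^3$), $\delta\ge96tD\ge32qD$ (since $96\cdot17496000=1679616000\le2^{31}$), and $\delta\ge33t^2I^2=10692\,t^6$.

**Step 1: the dichotomy.** We dispose of small dense sets. If some nonempty $S$ with $|S|\le\Lambda$ has $e(Q[S])\ge D|S|$, Lemma 10 applied to $Q[S]$ gives a subgraph of treewidth at least $t$ on at most $33t^2I^2\le\delta\le\delta\log n$ vertices. So assume
$$e(Q[S])<D|S|\quad\text{whenever }1\le|S|\le\Lambda.\qquad(3)$$

**Step 2: a random coloring.** We want $t+1$ vertex-disjoint subgraphs of large minimum degree, one for each color $1,\dots,t+1$, to be cut into large balls, and a reservoir of color $0$ whose vertices see all of them. Let $Q'$ be an induced subgraph maximizing $e(Q')/|Q'|$. This ratio is at least $\delta$. Deleting a vertex $v$ does not increase it, so $\deg v$ is at least the ratio; hence $Q'$ has minimum degree at least $\delta$. Let $N=|Q'|\le n$, so $N>\delta$; let $\deg$ be the degree in $Q'$ and $\mathrm{vol}(S)=\sum_{v\in S}\deg v$. Color the vertices of $Q'$ independently and uniformly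 with the $q$ colors $0,\dots,t+1$, with classes $V_0,\dots,V_{t+1}$. Call $v$ *bad* if for some color $c$ it has fewer than $\deg(v)/(2q)$ neighbors in $V_c$, and let $\mathrm{Bad}$ be the set of bad vertices.

By Chernoff's bound $P(X<\mu/2)\le e^{-\mu/8}$ for a binomial $X$ of mean $\mu$, a vertex $v$ is bad with probability at most $q\,e^{-\deg(v)/(8q)}$. As $xe^{-x/(8q)}$ decreases for $x\ge8q$, we get $\mathbb E\,\mathrm{vol}(\mathrm{Bad})\le Nq\delta e^{-\delta/(8q)}$. Put $y=\delta/(8q)\ge2q^2$. Since $e^{y/2}\ge y$ and $e^{y/2}\ge e^{q^2}\ge16q^2$ (as $q\ge3$), we have $e^y\ge16q^2y=2q\delta$. So the expectation is at most $N/2$, and $P(\mathrm{vol}(\mathrm{Bad})>N)\le\frac12$ by Markov's inequality. Also $P(|V_0|<N/(2q))\le e^{-N/(8q)}<\frac12$. So we can fix a coloring with $\mathrm{vol}(\mathrm{Bad})\le N$ and $|V_0|\ge N/(2q)$.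

**Step 3: trimming the classes.** We clean up each class so that it induces a graph of large minimum degree, and check that little is lost. For $c\in\{1,\dots,t+1\}$ obtain $V_c'$ from $V_c$ by repeatedly deleting a vertex $v$ with fewer than $\deg(v)/(8q)$ neighbors in the current set. Let $T_c=V_c\setminus V_c'$. Counting each edge inside $T_c$ at its earlier deleted end, $e(Q'[T_c])\le\mathrm{vol}(T_c)/(8q)$. On the other hand, a vertex $v\in T_c\setminus\mathrm{Bad}$ has at least $\deg(v)/(2q)$ neighbors in $V_c$, and fewer than $\deg(v)/(8q)$ were still present when it was deleted, so at least $\frac3{8q}\deg(v)$ were deleted earlier. Counting each edge at its later deleted end, $e(Q'[T_c])\ge\frac3{8q}(\mathrm{vol}(T_c)-\mathrm{vol}(\mathrm{Bad}))$. The two bounds together give $\mathrm{vol}(T_c)\le\frac32\mathrm{vol}(\mathrm{Bad})\le\frac32N$.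

**Step 4: the reservoir.** Let $L$ be the set of vertices of $V_0$ with a neighbor in every $V_c'$, $1\le c\le t+1$; we bound $|L|$ from below. A vertex of $V_0\setminus\mathrm{Bad}$ without neighbor in $V_c'$ has at least $\delta/(2q)$ neighbors in $T_c$, so there are at most $\frac{2q}\delta\mathrm{vol}(T_c)\le\frac{3q}\delta N$ of them. There are $q-1$ colors $c\ge1$, and $|\mathrm{Bad}|\le\mathrm{vol}(\mathrm{Bad})/\delta\le N/\delta$. So
$$|L|\ge\frac N{2q}-\frac N\delta-(q-1)\frac{3q}\delta N\ge\frac N{2q}-\frac{3q^2}\delta N\ge\frac N{4q},$$
the last step because $\delta\ge12q^3$. In particular $L$ and all $V_c'$ are nonempty.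

**Step 5: balls of radius $I$ are large.** Here (3) is used. Let $Q_c=Q'[V_c']$; its minimum degree is at least $\delta/(8q)$. Let $\emptyset\ne S\subseteq V_c'$ with $|N_{Q_c}[S]|\le\Lambda$. At least $\frac\delta{16q}|S|$ edges of $Q_c$ meet $S$, and they lie inside $N_{Q_c}[S]$. By (3) there are fewer than $D|N_{Q_c}[S]|$ of them, so $|N_{Q_c}[S]|\ge\frac\delta{16qD}|S|\ge2|S|$. Hence every ball of radius $I$ in $Q_c$ has at least $\Lambda$ vertices. Otherwise all smaller concentric balls also have fewer than $\Lambda$ vertices, sizes at least double $I$ times, and the ball of radius $I$ has at least $2^I=\Lambda$ vertices, a contradiction.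

**Step 6: cells.** We partition $V_c'$ into large connected sets of bounded radius. Take a maximal set of centers with pairwise distance greater than $2I$ in $Q_c$, ordered by an index, and assign each vertex to a nearest center, of smallest index in case of ties. Let $v\ne z$ be assigned to $z$ and let $v'$ be the next vertex on a shortest $v$–$z$ path. If $v'$ preferred a center $z'$ to $z$, then, since $\mathrm{dist}(v,z')\le\mathrm{dist}(v',z')+1$ and $\mathrm{dist}(v,z)=\mathrm{dist}(v',z)+1$, the vertex $v$ would also prefer $z'$. So $v'$ is assigned to $z$ too. Hence the cells are connected and contain shortest paths to their centers; by maximality they have radius at most $2I$. A vertex at distance at most $I$ from a center is farther than $I$ from all others, so each cell contains the $I$-ball of its center and has at least $\Lambda$ vertices.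

**Step 7: spending the exponential surplus.** Now Lemma 9 applies. Let $\mathcal U$ be the family of all cells over all $c\in\{1,\dots,t+1\}$. Then $1\le|\mathcal U|\le N/\Lambda$, the set $L\subseteq V_0$ is disjoint from all cells, and every $l\in L$ has neighbors in at least $t+1$ cells, one per color. With $E=2\cdot64^t$,
$$4(t+2)E^{t+1}\le2^{4t}\cdot2^{(6t+1)(t+1)}=2^{6t^2+11t+1}\le2^{18t^2}=\Lambda,$$
so $|L|\ge\frac N{4q}\ge\frac\Lambda{4q}|\mathcal U|\ge E^{t+1}|\mathcal U|$. Lemma 9 with $\rho=2I$, together with $2|\mathcal U|\le n$, gives a subgraph of treewidth at least $t$ on at most $4t^2(4I+3)\log n=(288t^4+12t^2)\log n\le\delta\log n$ vertices. $\square$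

## 8. Splitting along a tree decomposition

We return to $G$. Fix an integer $w\ge1$ and put
$$d=\delta(w+1),\quad a=8d(w+3),\quad b=a+w,\quad\Delta=4(w+2)b^2d,\quad W=16(w+1)(w+2)d\Delta,\quad s=3\Delta^2W^2.$$
All are polynomials in $w$.

**Definition (good set).** A set $Y\subseteq V(G)$ is *good* if every component $C$ of $G-Y$ has $\mathrm{tw}(C)\le w$ and $|N(C)|\le b$.

For example, $V(G)$ is always good, and $\emptyset$ is good if and only if $\mathrm{tw}(G)\le w$. If $w=1$ and $G$ is a cycle, then $\emptyset$ is not good, but every single vertex $v$ is, since $G-v$ is a path whose only outside neighbor is $v$.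

Suppose we have a set $Z$ with $\mathrm{tw}(G-Z)\le w$. It need not be good, because components of $G-Z$ may have many neighbors in $Z$. The following procedure enlarges $Z$ to a good set by adding a few bags. If it runs too long, it exhibits a quotient of density at least $d$, to which Lemma 11 applies.

**Definition (Split($Z$)).** Let $F=G-Z$ with $\mathrm{tw}(F)\le w$, and fix a rooted tree decomposition of $F$ of width at most $w$ with bags $\beta(x)$ and sets $V_x$. Put $F_0=F$, $M_0=\emptyset$. Step $i$: if for some node $x$ the graph $F_{i-1}[V_x\cap V(F_{i-1})]$ has a component with at least $a$ neighbors (in $G$) in $Z\cup M_{i-1}$, choose such an $x=x_i$ of maximum depth and such a component $D_i$. Put $M_i=M_{i-1}\cup(\beta(x_i)\cap V(F_{i-1}))$ and $F_i=F_{i-1}-V_{x_i}$. The components of $F_{i-1}[V_{x_i}\cap V(F_{i-1})]-\beta(x_i)$ are said to be *set aside* in step $i$. If there is no such $x$, stop.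

Thus the vertices leaving $F_{i-1}$ in step $i$ are exactly those of $M_i\setminus M_{i-1}$ and of the components set aside in step $i$.

Example, with $w=1$: let $Z=\{z_1,\dots,z_a\}$, let $F$ be the path $v_1\dots v_m$ with $m=3a$, and let $z_j$ be adjacent to $v_{3j}$ only. Use the bags $\beta(x_i)=\{v_i,v_{i+1}\}$ along a path rooted at $x_1$, so $V_{x_i}=\{v_i,\dots,v_m\}$. This set has $a$ neighbors in $Z$ if and only if $i\le3$. So $x_3$ is chosen, $D_1=\{v_3,\dots,v_m\}$, $M_1=\{v_3,v_4\}$, and $\{v_5,\dots,v_m\}$ is set aside; its neighbors are $v_4,z_2,\dots,z_a$, which makes $a\le b$ of them. What remains is $\{v_1,v_2\}$, whose only outside neighbor is $v_3$, and the procedure stops.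

**Lemma 12.** Suppose $q$ steps of Split($Z$) have been performed.

(i) $|M_q|\le(w+1)q$. The sets $D_1,\dots,D_q$ are disjoint and connected, $D_i\cap M_q\subseteq M_i\setminus M_{i-1}$, $|D_i\cap M_q|\le w+1$, and every component of $G[D_i\setminus M_q]$ lies in a component set aside in step $i$.

(ii) Every component set aside is a component of $G-(Z\cup M_q)$ with at most $b$ neighbors.

(iii) If the procedure stopped after these $q$ steps, $Z\cup M_q$ is good.

(iv) If $q=\max(1,|Z|)$, there is a nonempty family $\mathcal D$ of pairwise disjoint sets, consisting of singletons of elements of $Z\cup M_q$ and of some of the $D_i$, with $|\mathcal D|\le(w+3)q$, whose quotient has at least $d|\mathcal D|$ edges.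

*Proof.* (i) Each step adds at most $w+1$ vertices to $M$. We have $D_i\subseteq V_{x_i}\cap V(F_{i-1})$, and all of this set is removed from $F_{i-1}$ in step $i$. So the $D_i$ are disjoint, and the only vertices of $D_i$ that ever enter $M$ are those in $\beta(x_i)$, in step $i$. Hence $D_i\setminus M_q=D_i\setminus\beta(x_i)$, and each component of it is a connected subset of $F_{i-1}[V_{x_i}\cap V(F_{i-1})]-\beta(x_i)$.

(ii) The purpose of choosing $x_i$ of maximum depth is this bound. We argue by induction on the step $i$ in which $C$ is set aside, and claim also that $N_G(C)\subseteq Z\cup M_i$. As $C$ is connected and contained in $V_{x_i}\setminus\beta(x_i)$, Fact A gives $C\subseteq V_{x'}\setminus\beta(x_i)$ for one child $x'$ of $x_i$. So $C$ lies in a component of $F_{i-1}[V_{x'}\cap V(F_{i-1})]$. By the maximality of the depth of $x_i$, that component has fewer than $a$ neighbors in $Z\cup M_{i-1}$, and hence so does $C$, because $Z\cup M_{i-1}$ is disjoint from $F_{i-1}$. Next, all $F$-neighbors of $C$ lie in $V_{x'}\subseteq V_{x_i}$ by Fact A. Those in $F_{i-1}$ lie in $\beta(x_i)$, since $C$ is a component after the removal of $\beta(x_i)$; there are at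 most $w+1$ of them. Those outside $F_{i-1}$ lie in $M_{i-1}$ or in components set aside earlier. The latter is impossible: by induction a component set aside in step $j<i$ has all its neighbors in $Z\cup M_j$, which is disjoint from $C\subseteq V(F_{i-1})$. So $N_G(C)\subseteq Z\cup M_i$ and $|N_G(C)|\le(a-1)+(w+1)=b$. Vertices entering $M$ later come from $F_i$ and so are outside $C$. Therefore $C$ is a component of $G-(Z\cup M_q)$.

(iii) The vertex set of $G$ is the disjoint union of $Z$, $M_q$, the components set aside, and $V(F_q)$. By (ii) a component of $F_q$ has no neighbor in a component set aside, so all its neighbors lie in $Z\cup M_q$; there are fewer than $a\le b$ of them, as the root does not trigger a step. So the components of $G-(Z\cup M_q)$ are the components of $F_q$ and the ones set aside, all with at most $b$ neighbors, and all of treewidth at most $w$ as subgraphs of $F$.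

(iv) Each $D_i$ has many neighbors in $Z\cup M_{i-1}$, but these may lie in other sets $D_j$. A random choice decides which $D_i$ are kept whole. Choose $\mathcal I\subseteq\{1,\dots,q\}$ uniformly at random. Let $\mathcal D$ consist of $\{z\}$ for $z\in Z$, of $D_i$ for $i\in\mathcal I$, and of $\{m\}$ for $m\in M_i\setminus M_{i-1}$ with $i\notin\mathcal I$. These sets are disjoint since $D_i\cap M_q\subseteq M_i\setminus M_{i-1}$ and $D_i\cap Z=\emptyset$. There are at least $aq$ pairs $(i,v)$ with $v\in N(D_i)\cap(Z\cup M_{i-1})$. For such a pair, the event that $i\in\mathcal I$ and $\{v\}$ is one of the chosen singletons has probability at least $\frac14$: if $v\in Z$ it is $\frac12$, and if $v\in M_j\setminus M_{j-1}$ with $j<i$ it is the event $i\in\mathcal I$, $j\notin\mathcal I$. In this event $D_i$ and $\{v\}$ are adjacent in the quotient. Different pairs give different edges, because a chosen singleton $\{v\}$ is never equal to a chosen $D_{i}$ by disjointness. So some choice of $\mathcal I$ gives at least $aq/4=2d(w+3)q$ edges, while $|\mathcal D|\le|Z|+(w+1)q\le(w+3)q$. $\square$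

## 9. Minimum good sets have small pockets of large treewidth

For $S\subseteq Y$ let $S^+$ be the union of $S$ and all components of $G-Y$ having a neighbor in $S$. In the example of the cycle with $w=1$ and $Y=\{v\}$, we have $\{v\}^+=V(G)$, so one vertex of $Y$ already gives treewidth $2>w$. The next lemma says that in a minimum good set of size $n$, about $\log n$ vertices always suffice.

Minimality is essential. If $G$ is a path and $Y=V(G)$, then $Y$ is good, but every $G[S^+]$ has treewidth at most $1\le w$. The proof therefore has to turn the absence of pockets into a smaller good set.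

**Lemma 13.** Let $Y$ be a good set of minimum size $n$ in $G$, $n\ge1$. Then there is $S\subseteq Y$ with $|S|\le\ell:=s\,d\log((w+3)n)$ and $\mathrm{tw}(G[S^+])>w$.

*Proof.* Suppose on the contrary that
$$\mathrm{tw}(G[S^+])\le w\quad\text{for all }S\subseteq Y\text{ with }|S|\le\ell.\qquad(4)$$
Note that $\ell\ge s\ge W$. We construct a smaller good set.

**Claim A.** If $\mathcal D$ is a family of disjoint nonempty connected subsets of $V(G)$ with $|D\cap Y|\le s$ for all $D\in\mathcal D$ and $1\le|\mathcal D|\le(w+3)n$, then its quotient has fewer than $d|\mathcal D|$ edges.

*Proof.* This is where Lemma 11 enters; it makes every relevant quotient sparse. If the claim fails, then $|\mathcal D|\ge2$ since there is an edge, and Lemma 11 with $t=w+1$ gives a subgraph $Q_0$ of the quotient with $\mathrm{tw}(Q_0)\ge w+1$ and $|Q_0|\le d\log((w+3)n)$. Passing to a component, we may take $Q_0$ connected. Let $\Omega=\bigcup_{D\in V(Q_0)}D$ and $S=\Omega\cap Y$, so $|S|\le s|Q_0|\le\ell$. The graph $G[\Omega]$ is connected and has $Q_0$ as a minor. If $S=\emptyset$, then $\Omega$ lies in one component of $G-Y$, of treewidth at most $w$, a contradiction. Otherwise let $v\in\Omega\setminus Y$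 lie in the component $C$ of $G-Y$. The first $Y$-vertex on a path in $G[\Omega]$ from $v$ to $S$ lies in $S$ and in $N(C)$. So $\Omega\subseteq S^+$ and $\mathrm{tw}(G[S^+])\ge w+1$, contradicting (4). $\square$

**Step 1: a bounded-degree model of $G$.** We want to replace $G$ by a graph $J$ of bounded degree in which the connections between $Y$-vertices can be seen. Let $P$ be the graph on $Y$ with $y\sim y'$ if and only if $yy'\in E(G)$ or $y,y'\in N(C)$ for some component $C$ of $G-Y$. Let every component $C$ with $N(C)\ne\emptyset$ join a uniformly random $y\in N(C)$. This gives disjoint connected sets $K_y\ni y$ with $K_y\cap Y=\{y\}$. An edge $yy'$ of $P$ is an edge of the quotient of $\{K_y\}$ with probability at least $2/b$: this is certain if $yy'\in E(G)$ (and $b\ge2$), and otherwise it happens as soon as a component $C$ with $y,y'\in N(C)$ joins $y$ or $y'$, which has probability $2/|N(C)|\ge2/b$. By Claim A the quotient always has fewer than $dn$ edges. So $\frac2be(P)<dn$, that is, $e(P)<\frac b2dn$.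

For every edge $yy'$ of $P$ that is not an edge of $G$ choose one component $C$ with $y,y'\in N(C)$. Let $G^*$ be obtained from $G$ by deleting all unchosen components of $G-Y$ and contracting each chosen one, $C$, to a vertex $c$. A vertex $c$ has degree at most $b$, so each edge of $P$ accounts for at most $b$ edges of $G^*$, and $e(G^*)\le b\,e(P)<\frac{b^2}2dn$. Any two $P$-adjacent vertices are adjacent in $G^*$ or have a common neighbor $c$ there. Let $U$ be the set of $y\in Y$ with $\deg_{G^*}(y)>\Delta$. Then $|U|\le2e(G^*)/\Delta\le b^2dn/\Delta=\frac n{4(w+2)}$. Let $J=G^*-U$. As $\deg(c)\le b\le\Delta$, the graph $J$ has maximum degree at most $\Delta$. The vertices $c$ are pairwise non-adjacent. For $R\subseteq V(J)$ let $\omega(R)=|R\cap Y|$ be its *weight*, and let $\hat R\subseteq V(G)$ consist of $R\cap Y$ and all $C$ with $c\in R$. If $R$ is connected in $J$, then $\hat R$ is connected in $G$, and $J[R]$ is a minor of $G[\hat R]$.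

**Step 2: an optimal partition has few crossing edges.** We cut $J$ into pieces of weight at most $W$ and want the number of cut edges to be a small fraction of $n$. Among all partitions of $V(J)$ into sets connected in $J$ of weight at most $W$ (singletons qualify) choose one minimizing the number $x$ of *crossing* edges of $J$, those between different parts. We show
$$x\le\frac{4d\Delta(w+1)\,n}W=\frac n{4(w+2)}.\qquad(5)$$
The idea is to merge parts, gaining a fraction $1/(4d)$ of the crossing edges by the sparsity of Claim A, and to re-cut the merged sets cheaply because by (4) they have treewidth at most $w$. Optimality says that the gain does not exceed the cost.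

*Parts without $Y$-vertices.* Such a part is a singleton $\{c\}$, as the vertices $c$ are pairwise non-adjacent. If $c$ had a neighbor in $J$, merging it with that neighbor's part would decrease $x$ and keep the weights. So $c$ is isolated in $J$. Let $\mathcal K$ be the set of all other parts. All crossing edges run between parts in $\mathcal K$, and $|\mathcal K|\le n$. If $\mathcal K=\emptyset$, then $x=0$ and (5) holds.

*Merging.* Let $Q$ be the graph on $\mathcal K$ with $K\sim K'$ if and only if $J$ has a $K$–$K'$ edge, with the number of such edges as the weight of the edge $KK'$; the total weight is $x$. An edge of $J$ between $K$ and $K'$ yields an edge of $G$ between $\hat K$ and $\hat K'$, and $|\hat K\cap Y|=\omega(K)\le W\le s$. So by Claim A applied to $\{\hat K:K\in\mathcal K'\}$, every subgraph of $Q$ induced by a nonempty $\mathcal K'\subseteq\mathcal K$ has fewer than $d|\mathcal K'|$ edges, hence a vertex of degree less than $2d$. Removing such vertices one by one orders $\mathcal K$ so that each $K$ has fewer than $2d$ neighbors among later parts. Let each $K$ with an edge to a later part choose a heaviest such edge. Calling the later part the parent,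 we obtain a forest of weight at least $x/(2d)$. The edges whose child endpoint has even depth, and those whose child endpoint has odd depth, each form a star forest in which every star consists of a parent and some of its children. One of these star forests has weight at least $x/(4d)$. Merge the parts along its stars, and call the resulting sets, including unmerged parts of $\mathcal K$, *regions*. At most $x-\frac x{4d}$ edges run between different regions.

*Regions have bounded weight and treewidth.* In a part $K\in\mathcal K$ each $c\in K$ has a neighbor in $K\cap Y$, because $K$ is connected, contains a vertex of $Y$, and the vertices $c$ are pairwise non-adjacent. So $|K|\le(1+\Delta)W$, and at most $\Delta(1+\Delta)W\le2\Delta^2W$ edges leave $K$. Thus a region $R$ consists of a parent and at most $2\Delta^2W$ children, and $1\le\omega(R)\le W(1+2\Delta^2W)\le s$. With $S=R\cap Y$ we have $\hat R\subseteq S^+$ and $|S|\le s\le\ell$. So by (4) $\mathrm{tw}(J[R])\le\mathrm{tw}(G[S^+])\le w$.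

*Re-cutting a region.* In each region $R$ there is $M_R\subseteq R$ with $|M_R|\le(w+1)\omega(R)/W$ such that all components of $J[R]-M_R$ have weight at most $W$. To see this, take a rooted tree decomposition of $J[R]$ of width at most $w$. As long as the remaining graph has weight greater than $W$, pick a deepest node $y$ such that the remaining part of $V_y$ has weight greater than $W$, put the remaining vertices of its bag into $M_R$, and remove $V_y$. Each round removes weight greater than $W$, so there are at most $\omega(R)/W$ rounds. After the bag is put into $M_R$, what is left of $V_y$ splits among the children of $y$ into pieces of weight at most $W$, by the choice of $y$; by Fact A these have no edges to each other or to what remains.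

*Comparing.* Replace each region $R$ by the components of $J[R]-M_R$ and the singletons of $M_R$, and keep the isolated singletons $\{c\}$. This is an admissible partition. Its crossing edges inside $R$ are all incident with $M_R$, so there are at most $\Delta|M_R|$ of them. By minimality of $x$,
$$x\le x-\frac x{4d}+\Delta(w+1)\sum_R\frac{\omega(R)}W\le x-\frac x{4d}+\frac{\Delta(w+1)n}W,$$
which is the inequality in (5); the equality there is the definition of $W$.

**Step 3: a small set $Z$ with $\mathrm{tw}(G-Z)\le w$.** We delete the high-degree vertices and the cut edges. Let $Z$ consist of $U$ and one $Y$-endpoint of each crossing edge; every edge of $J$ has a $Y$-endpoint because the vertices $c$ are pairwise non-adjacent. Then $Z\subseteq Y$, $|Z|\le|U|+x\le\frac n{2(w+2)}$, and each component of $J-(Z\setminus U)=G^*-Z$ lies inside one part, so it has weight at most $W$.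

Let $K$ be the vertex set of a component of $G-Z$. Consecutive $Y$-vertices on a path in $G-Z$ are $P$-adjacent, so they are adjacent or have a common neighbor $c$ in $G^*$, and $c\notin Z$. Hence all of $K\cap Y$ lies in one component of $G^*-Z$, and $|K\cap Y|\le W$. If $K\cap Y=\emptyset$, then $K$ is a component of $G-Y$, since components of $G-Y$ remain connected in $G-Z$, and $\mathrm{tw}(G[K])\le w$ because $Y$ is good. Otherwise $K\subseteq(K\cap Y)^+$: from $v\in K\setminus Y$ follow a path in $G[K]$ to $K\cap Y$ up to its first $Y$-vertex, as in Claim A. As $|K\cap Y|\le W\le\ell$, (4) gives $\mathrm{tw}(G[K])\le w$. So $\mathrm{tw}(G-Z)\le w$.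

**Step 4: a smaller good set.** We run Split($Z$) to restore goodness. If it made $q=\max(1,|Z|)\le n$ steps, Lemma 12(iv) would give a family $\mathcal D$ with $|\mathcal D|\le(w+3)q\le(w+3)n$ and at least $d|\mathcal D|$ quotient edges. Each $D_i$ lies in a component of $G-Z$, so $|D_i\cap Y|\le W\le s$ by Step 3, and singletons satisfy this trivially. This contradicts Claim A. Hence it stops after $q'<\max(1,|Z|)$ steps, so $q'\le|Z|$. By Lemma 12(i) and (iii), $Y'=Z\cup M_{q'}$ is good and $|Y'|\le|Z|+(w+1)q'\le(w+2)|Z|\le n/2<n$. This contradicts the minimality of $n$. $\square$

## 10. The logarithmic price: proof of Lemma 7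

Now $w=w(h)$ is again the number of Section 5, and the parameters of Section 8 are taken for this $w$. We still have to pass from a small $S$ with large treewidth around it to a small separating set $B$. Infinitely many components might be attached to $S$ for all we know about their number relative to $|S|$ (no bound on it is available), so we let a sparse subdivision select the ones we need.

**Lemma 14.** Let $Y\subseteq V(G)$, let $\mathcal C$ be a set of components $C$ of $G-Y$ with $|N(C)|\le b$, and let $\emptyset\ne S\subseteq Y$ with $\mathrm{tw}(G[S\cup\bigcup\mathcal C])>w$. Then there are $C_1,\dots,C_r\in\mathcal C$ and $B\subseteq Y$ with $|B|\le4b|S|$ such that the $C_i$ are components of $G-B$ and $G[B\cup C_1\cup\dots\cup C_r]$ contains an $\hat H$-model.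

*Proof.* By (1) there is a subdivision $J\subseteq G[S\cup\bigcup\mathcal C]$ of $\hat H$. It is connected and has maximum degree at most $3$. Deleting a vertex of degree at most $3$ increases the number of components by at most $2$, so $J-S$ has at most $1+2|S|$ components. Each lies in one member of $\mathcal C$. Let $C_1,\dots,C_r$, $r\le1+2|S|$, be the members met by $J$, and put $B=S\cup\bigcup N(C_i)\subseteq Y$. Then $|B|\le|S|+b(1+2|S|)\le4b|S|$. Each $C_i$ is connected, disjoint from $B$, and has $N(C_i)\subseteq B$, so it is a component of $G-B$. Finally $J\subseteq G[B\cup\bigcup C_i]$. $\square$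

**Proof of Lemma 7.** We show that $p_1=4bsd\,(2\gamma+6+3\log w)$ works. As $b,s,d$ are polynomials in $w=\alpha(50h)^\gamma$ and $\log w\le w$, this is bounded by a polynomial in $h$.

**Step 1: a hitting set of size polynomial in $k$.** This is the failed attempt of Section 3, now used only inside a logarithm. If $\mathrm{tw}(G)\ge\alpha(g_0\lceil\sqrt{k+1}\,\rceil)^\gamma$, then by (GM) $G$ has a grid minor containing $k+1$ disjoint $g_0\times g_0$ grids, so $\nu(G)\ge k+1$, a contradiction. As $\lceil\sqrt{k+1}\,\rceil\le2k$, we get $\mathrm{tw}(G)\le T:=w(2k)^\gamma$. By Lemma 6(i) applied to $\{\hat H\}$ there is $X$ with $|X|\le(T+1)k\le2Tk=2^{\gamma+1}wk^{\gamma+1}$ such that $G-X$ has no $\hat H$-model. By (1), $\mathrm{tw}(G-X)\le w$. Since $\mathrm{tw}(G)>w$, $|X|\ge1$. Using $w+3\le4w$ and $\log(k+1)\ge1$,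
$$\log\bigl((w+3)^2|X|\bigr)\le\log\bigl(2^{\gamma+5}w^3k^{\gamma+1}\bigr)\le(2\gamma+6+3\log w)\log(k+1).\qquad(6)$$
Run Split($X$). There are two outcomes, and each produces a set $S$ for Lemma 14.

**Step 2: the procedure makes at least $|X|$ steps.** Here the dense quotient gives $S$. Stop after $q=|X|$ steps. Lemma 12(iv) gives $\mathcal D$ with $|\mathcal D|\le(w+3)|X|$ and at least $d|\mathcal D|$ quotient edges, and Lemma 11 with $t=w+1$ gives a subgraph $Q_0$ of the quotient with $\mathrm{tw}(Q_0)\ge w+1$ and $|Q_0|\le d\log((w+3)|X|)$. Let $Y=X\cup M_q$, let $\mathcal C$ be the set of components set aside, and $S=Y\cap\bigcup_{D\in V(Q_0)}D$. By Lemma 12(i), each $D_i$ contributes at most $w+1$ vertices to $S$, so $|S|\le(w+1)|Q_0|$; and $\bigcup_{D\in V(Q_0)}D\subseteq S\cup\bigcup\mathcal C$. As $Q_0$ is a minor of the graph induced by this union, $\mathrm{tw}(G[S\cup\bigcup\mathcal C])>w$. By Lemma 12(ii), the members of $\mathcal C$ are components of $G-Y$ with at most $b$ neighbors, and they have treewidth at most $w$ as subgraphs of $G-X$. In particular $S\ne\emptyset$, since otherwise $G[\bigcup\mathcal C]$ would have treewidth at most $w$. Lemma 14 gives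 the required $B$ and $C_i$ with $|B|\le4b(w+1)d\log((w+3)|X|)$.

**Step 3: the procedure stops after $q<|X|$ steps.** Here the minimum good set gives $S$. By Lemma 12(i) and (iii), $X\cup M_q$ is good with at most $(w+2)|X|$ elements. So a minimum good set $Y$ has size $n\le(w+2)|X|$, and $n\ge1$ because $\emptyset$ is not good when $\mathrm{tw}(G)>w$. Lemma 13 gives $S\subseteq Y$ with $|S|\le sd\log((w+3)n)\le sd\log((w+3)^2|X|)$ and $\mathrm{tw}(G[S^+])>w$; clearly $S\ne\emptyset$, as $\emptyset^+=\emptyset$. Apply Lemma 14 with $\mathcal C$ the set of components of $G-Y$ having a neighbor in $S$, so that $S\cup\bigcup\mathcal C=S^+$. Since $Y$ is good, these have at most $b$ neighbors and treewidth at most $w$. We get $|B|\le4bsd\log((w+3)^2|X|)$.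

Since $w+1\le s$, in both cases $|B|\le4bsd\log((w+3)^2|X|)$, and (6) gives $|B|\le p_1\log(k+1)$. $\square$

With Lemma 7 the proof of Theorem 3 in Section 5 is complete, and with it, by Section 4, the proofs of Theorems 2 and 4 and of Corollary 5. The polynomial obtained is explicit in terms of the constants $\alpha,\gamma$ of (GM). By Proposition 1 its growth is necessarily at least linear; the optimal exponent is not determined here.
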